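# Fragmentable continuous images of compact lines are Radon–Nikodým

## 1. Fragmenting metrics, lower semicontinuity, compact lines

All compact spaces in these notes are Hausdorff; in particular all continuous images of compact lines that we consider are Hausdorff. We work in ZFC. A pseudometric is a metric that is allowed to vanish off the diagonal.

**Definition (fragmentation).** Let $X$ be a topological space and $d$ a pseudometric on $X$; the topology of $X$ need not be the one induced by $d$. We say that $d$ *fragments* $X$ if for every nonempty $Y\subset X$ and every $\eta>0$ there is a nonempty relatively open $V\subset Y$ with $\sup\{d(x,y):x,y\in V\}<\eta$.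

A metric that induces the topology of $X$ fragments $X$: intersect $Y$ with a small ball around one of its points. For an example where the two topologies differ, take the ordinal space $[0,\kappa]$ and the $0$–$1$ metric ($d(x,y)=1$ for $x\ne y$). If $Y\neq\emptyset$ and $y_0=\min Y$, then $\{y_0\}=Y\cap[0,y_0]$ is relatively open in $Y$ and has diameter $0$. On the other hand, the $0$–$1$ metric does not fragment $[0,1]$, because every nonempty open subset of $[0,1]$ has two points.

**Definition (lower semicontinuity).** A pseudometric $d$ on $X$ is *lower semicontinuous* (lsc) if for every $r>0$ the set $\{(x,y)\in X\times X:d(x,y)\le r\}$ is closed in $X\times X$.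

The $0$–$1$ metric on a Hausdorff space is lsc: the set in question is the diagonal for $r<1$ and everything for $r\ge1$. For a metric that is not lsc, take $X=[0,\omega]$ and let $d(m,n)=1$ for distinct $m,n<\omega$, and $d(n,\omega)=2$ for $n<\omega$. This is a metric, since its nonzero values are $1$ and $2$. The pairs $(n,0)$, $n\geq 1$, lie in $\{d\le1\}$ and converge to $(\omega,0)$, which does not. This $d$ does fragment $[0,\omega]$, since every nonempty subset has an isolated point.

**Definition (fragmentable, Radon–Nikodým).** A compact space is *fragmentable* if some metric fragments it. It is *Radon–Nikodým compact* (RN) if some lower semicontinuous metric fragments it.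

A metrizable compact space is RN. A scattered compact space (every nonempty subset has an isolated point) is RN by the $0$–$1$ metric; so every $[0,\kappa]$ is RN.

**Definition (compact line).** A *compact line* is a linearly ordered set that is compact in the topology generated by the base of open intervals (rays included).

Recall that a compact line $L$ is a complete order: every subset has a supremum and an infimum. A monotone increasing family converges to its supremum. Examples are $[0,1]$, the ordinals $[0,\kappa]$, and the *double arrow* $[0,1]\times\{0,1\}$ with the lexicographic order.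

The double arrow is not fragmentable. Suppose that a metric $\rho$ fragments it. Since $\rho((x,0),(x,1))>0$ for all $x$, there is $n$ such that $X=\{x\in(0,1):\rho((x,0),(x,1))>1/n\}$ is uncountable. For a rational $q$ let $R_q$ be the set of $x\in X$ with $x<q$ and $(x,q)\cap X$ countable. Each $R_q$ is countable: if $R_q\ne\emptyset$, pick $x_k\in R_q$ converging to $\inf R_q$ from above; then $R_q\subset\{\inf R_q\}\cup\bigcup_k\big(\{x_k\}\cup((x_k,q)\cap X)\big)$. The same holds on the left. Hence the set $X'$ of those $x\in X$ that have uncountably many points of $X$ in every interval $(x,q)$ and in every interval $(q,x)$ omits only countably many points of $X$. So $X'\ne\emptyset$, and each point of $X'$ is a limit of $X'$ from both sides. A neighborhood of $(x,0)$ contains all $(x',i)$ with $a<x'<x$ for some $a<x$, and a neighborhood of $(x,1)$ contains all $(x',i)$ with $x<x'<a$ for some $a>x$. So every nonempty relatively open subset of $X'\times\{0,1\}$ contains a pair $(x',0),(x',1)$ with $x'\in X'$, and has diameter greater than $1/n$. This is a contradiction.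

**Definition (image of a compact line).** Here this means a Hausdorff space $K$ with a continuous surjection $f:L\to K$ from a compact line.

The circle is an image of $[0,1]$. Another example is $A(\kappa)$, the one-point compactification of a discrete set of infinite size $\kappa$. Index its isolated points by the non-limit ordinals below $\kappa$, and let $f:[0,\kappa]\to A(\kappa)$ send each non-limit ordinal to its own point and each limit ordinal (including $\kappa$) to $\infty$. The preimage of a neighborhood of $\infty$ is the complement of a finite set of isolated ordinals, so $f$ is continuous.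

We shall use that such an $f$ is a closed map, hence a quotient map: $A\subset K$ is open iff $f^{-1}(A)$ is open in $L$. A set $A\subset L$ is *saturated* if $f^{-1}(f(A))=A$. If $A$ is open and saturated, then $f(A)$ is open. In the example of $A(\kappa)$, the set of all limit ordinals in $[0,\kappa]$ is saturated, while $\{\omega\}$ is not saturated when $\kappa>\omega$.

## 2. Fragmentable images of compact lines: the problem and small cases

The following facts are known. Every fragmentable compact line is RN. The class of fragmentable compact spaces is stable under continuous images. By a theorem of M. E. Rudin, the Hausdorff continuous images of compact lines are exactly the monotonically normal compact spaces. (A $T_1$ space is *monotonically normal* if one can assign to each open $U$ and $x\in U$ an open set $\mu(x,U)$ with $x\in\mu(x,U)\subset U$ so that $\mu(x,U)\cap\mu(y,V)\ne\emptyset$ implies $x\in V$ or $y\in U$. In a metric space the balls $B(x,r/2)$ with $r=\min(1,\operatorname{dist}(x,X\setminus U))$ do this, with $r=1$ if $U=X$. We do not use this notion in the proof.)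

The question, from Antonio Avilés, Gonzalo Martínez-Cervantes, Grzegorz Plebanek, Stevo Todorcevic, "On fragmentable compact lines", arXiv:1806.08934 (2018), is this: *is every Hausdorff continuous image of a compact line Radon–Nikodým provided it is fragmentable?* In plain words, if a metric fragments $K$, can we find another one that is also lower semicontinuous? The answer is yes.

**Theorem A.** Let $f:L\to K$ be a continuous surjection from a compact line $L$ onto a Hausdorff space $K$. If $K$ is fragmentable, then $K$ is RN.

**Theorem B (stronger form).** Let $f:L\to K$ be as above and let $\rho$ be any pseudometric fragmenting $K$. Then there is a lsc pseudometric $d$ fragmenting $K$ such that $d(x,y)=0$ implies $\rho(x,y)=0$.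

Theorem A is Theorem B for a metric $\rho$, because then $d$ is a metric. By Rudin's theorem, Theorem A says that every fragmentable monotonically normal compact space is RN. The proof does not use the fact about fragmentable compact lines.

Let us look at small cases. If $K$ is metrizable or scattered, we have seen that it is RN; this covers $[0,\kappa]$ and $A(\kappa)$. A case that is neither is the *closed long ray* $R=(\omega_1\times[0,1))\cup\{\infty\}$, ordered lexicographically with $\infty$ on top. Write $\alpha=\lambda+n$ with $\lambda$ zero or a limit and $n<\omega$; say that $x=(\lambda+n,t)$ lies in block $\lambda$ and has coordinate $c(x)=n+t\in[0,\infty)$. Let $\{\infty\}$ be a block of its own. Put $d(x,y)=\min(1,|c(x)-c(y)|)$ if $x,y$ are in the same block, and $d(x,y)=1$ otherwise. This is a metric.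

It fragments $R$. Indeed, a nonempty $Z\ne\{\infty\}$ meets a first block $\lambda<\omega_1$, the part of $Z$ in this block is relatively open in $Z$ (it is the part of $Z$ below the start of the next block), and the block carries the usual topology of $[0,\infty)$; so a short interval around a point works.

It is lsc. For $r\ge1$ there is nothing to check. Let $r<1$ and let $(x_i,y_i)\to(x,y)$ with $d(x_i,y_i)\le r$; so $x_i,y_i$ are in the same block. After passing to a subnet, two cases are possible. Either all $x_i$ are in the block of $x$; then so are all $y_i$, with bounded coordinates (or everything equals $\infty$), and $d(x,y)\le r$ follows by continuity inside the block. Or $x$ is the first point of its block, that is, $x=(\lambda,0)$ with $\lambda$ a limit or $x=\infty$ (put $\lambda=\omega_1$), and all $x_i<x$. In this case let $z=(\beta,s)<x$. Eventually $x_i>(\beta+2,0)$, and $y_i$ is in the same block as $x_i$ with a coordinate smaller by at most $1$; hence $y_i\ge(\beta+1,0)>z$. Also $y_i<x$, since $y_i$ is in the block of $x_i$. So $y_i\to x$, thus $y=x$ and $d(x,y)=0$. So $R$ is RN.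

What made this work is that the blocks are laid out in a well-ordered row, and that different blocks do not interfere. In a general image of a line there is no such row given in advance.

It is natural to try to move the problem to $L$. This fails in both directions. First, $L$ need not be fragmentable when $K$ is: the first-coordinate map from the double arrow onto $[0,1]$ is a continuous surjection (the preimage of $(a,b)$ is the open interval from $(a,1)$ to $(b,0)$), and the double arrow is not fragmentable. Second, even if $L$ is RN, one cannot push this down by a general principle, because Avilés and Koszmider (Duke Math. J. 162 (2013)) constructed a continuous image of an RN compact space that is not RN. That space is fragmentable, so the hypothesis that $K$ is an image of a line cannot be dropped in Theorem A; and the double arrow shows that fragmentability cannot be dropped.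

## 3. Fragmented families of continuous functions

It is convenient to build lsc metrics out of continuous functions.

**Definition (fragmented family).** A set $S\subset C(K,[0,1])$ is *fragmented* if for all nonempty $Z\subset K$ and all $\eta>0$ there is a nonempty relatively open $W\subset Z$ with $|g(a)-g(b)|\le\eta$ for all $a,b\in W$ and all $g\in S$.

If $K$ is scattered, then $C(K,[0,1])$ itself is fragmented: let $W$ be an isolated point of $Z$. In contrast, $C([0,1],[0,1])$ is not fragmented: take $Z=[0,1]$, $\eta=1/2$; any nonempty open $W$ contains two points, and some $g$ takes the values $0$ and $1$ there.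

**Lemma 1.** The empty family and all finite families are fragmented. Finite unions of fragmented families are fragmented.

*Proof.* For one continuous $g$, pick $z\in Z$ and let $W=\{w\in Z:|g(w)-g(z)|<\eta/2\}$. For a union $S_1\cup\dots\cup S_k$ shrink successively: find $W_1\subset Z$ for $S_1$, then $W_2\subset W_1$ for $S_2$, and so on. The empty family satisfies the definition with $W=Z$. $\square$

**Lemma 2.** Let $S_1,S_2,\dots$ be fragmented families, with the zero function added to each. Then
$$d(a,b)=\sum_{n\ge1}2^{-n}\sup_{g\in S_n}|g(a)-g(b)|$$
is a lsc pseudometric that fragments $K$, and $d(a,b)=0$ iff no $g\in\bigcup_nS_n$ separates $a$ and $b$.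

*Proof.* It is clear that $d$ is a pseudometric and when it vanishes. We have $d(a,b)\le r$ iff $\sum_{n\le N}2^{-n}|g_n(a)-g_n(b)|\le r$ for all $N$ and all choices $g_n\in S_n$, because the suprema for different $n$ can be approximated independently. Each of these conditions defines a closed set, so $d$ is lsc. Now let $Z\ne\emptyset$ and $\eta>0$. Take $N$ with $\sum_{n>N}2^{-n}<\eta/3$ and, by Lemma 1, a nonempty relatively open $W\subset Z$ on which $S_1\cup\dots\cup S_N$ oscillates by at most $\eta/3$. Then $d(a,b)\le2\eta/3$ on $W$. $\square$

So Theorem B asks for countably many fragmented families that together separate all pairs with $\rho(x,y)>0$.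

## 4. Peeling with Urysohn functions, and where control is lost

Let $\rho$ be a pseudometric fragmenting $K$. For each $n\ge1$ we peel $K$. Put $F^n_0=K$. If $F^n_\beta\ne\emptyset$, choose a nonempty relatively open $V^n_\beta\subset F^n_\beta$ of $\rho$-diameter less than $1/n$ and put $F^n_{\beta+1}=F^n_\beta\setminus V^n_\beta$. At limits put $F^n_\lambda=\bigcap_{\beta<\lambda}F^n_\beta$. The sets $F^n_\beta$ are closed and strictly decreasing, so there is a first $\lambda_n$ with $F^n_{\lambda_n}=\emptyset$. For $x\in K$ the least $\zeta$ with $x\notin F^n_\zeta$ is neither $0$ nor a limit, so there is a unique $\xi_n(x)=\beta$ with $x\in F^n_\beta\setminus F^n_{\beta+1}=V^n_\beta$. If $\xi_n(x)=\xi_n(y)$, then $\rho(x,y)<1/n$. Hence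
$$\xi_n(x)=\xi_n(y)\ \text{for all }n\quad\Longrightarrow\quad\rho(x,y)=0.\tag{1}$$

The first thing to try is to fix $n$ and to choose for each $\beta$ a continuous $g_\beta$ that vanishes on $F^n_{\beta+1}$ and is positive on $V^n_\beta$, or at least at many points of it. Is $\{g_\beta:\beta<\lambda_n\}$ fragmented? Given $Z\neq\emptyset$, let $\beta$ be the index with $Z\subset F^n_\beta$ and $Z\not\subset F^n_{\beta+1}$, and pass to the relatively open piece $Z\cap V^n_\beta$. The functions $g_{\beta'}$ with $\beta'<\beta$ vanish there, and $g_\beta$ is only one function. But the functions $g_{\beta'}$ with $\beta'>\beta$ are not controlled on $V^n_\beta$ at all. Infinitely many of them may oscillate on the same piece. In $[0,\omega_1]$ with $V_\beta=\{\beta\}$ one takes $g_\beta=1_{[0,\beta]}$, which is constant on every earlier piece. In a general compact space no choice can repair the attempt: if for every fragmentable $K$ countably many such families could be chosen to be fragmented and to separate points, then Lemma 2 would make every fragmentable compact space RN, contrary to the example of Avilés and Koszmider. So the line $L$ must enter at exactly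 this point: when we look for functions that vanish on a closed set $Y$ and are positive at a point outside $Y$.

The proof has three parts. We reduce Theorem B to a statement about enlarging countable elementary submodels (Sections 5 and 6). That statement asks for an index set $I$ for the points of $K\setminus Y$ and a way to *glue* fragmented families $S_i$ $(i\in I)$ into one fragmented family that still separates everything that $S_i$ separates from points of index $i$. The gluing needs a description of $K\setminus Y$, and this is where the order of $L$ is used (Sections 7 and 8). Section 9 puts the parts together.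

## 5. Elementary submodels and closed unbounded sets

From now on $f:L\to K$ is fixed and $K\ne\emptyset$. For a cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. Let $\mu$ be an infinite cardinal, at least $2^{\omega}$, such that $L$, $K$, $f$, the order and the topologies have transitive closures of size at most $\mu$. Let $\theta=(\sup_n\mu_n)^+$, where $\mu_0=\mu$, $\mu_{n+1}=2^{\mu_n}$. Then $\theta$ is regular, and everything built from our data with finitely many power sets (subsets of $K$ and $L$, $C(K,[0,1])$ and its subsets, families of these, well-ordered sequences of subsets of $K$, and so on) belongs to $H(\theta)$. So the properties that we use (closed, compact, component, fragmented, and the like) are correctly evaluated in $H(\theta)$. We write $M\prec H(\theta)$ if $M$ is an elementary submodel of $(H(\theta),\in)$. The textbook facts are these.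

1. If $a\in H(\theta)$ is definable in $H(\theta)$ from elements of $M\prec H(\theta)$, then $a\in M$.
2. If $A\in M\prec H(\theta)$ is finite, then $A\subset M$ (some bijection from a natural number onto $A$ is in $M$).
3. The union of an increasing chain of elementary submodels of $H(\theta)$ is one.
4. (Löwenheim–Skolem) Each $A\subset H(\theta)$ lies in some $N\prec H(\theta)$ with $|N|\le|A|+\omega$.
5. (Tarski–Vaught) $M\subset H(\theta)$ is elementary if for all formulas $\phi$ and $a_1,\dots,a_k\in M$: if $H(\theta)\models\exists v\,\phi(v,a_1,\dots,a_k)$, then there is a witness $v$ in $M$.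

For example, if $M$ is countable and $\omega_1\in M$, then $\omega_1\not\subset M$, although $M$ "knows" everything definable about $\omega_1$.

Let $\kappa$ be a regular uncountable cardinal. A *club* in $\kappa$ is a closed unbounded subset; the intersection of fewer than $\kappa$ clubs is a club. A set is *stationary* if it meets every club. If a stationary set is covered by fewer than $\kappa$ sets, its intersection with one of them is stationary. Fodor's lemma: if $h(\iota)<\iota$ for all $\iota$ in a stationary set, then $h$ is constant on a stationary subset.

## 6. Inseparable pairs, and the reduction to an enlargement lemma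

**Definition (inseparable).** For $M\prec H(\theta)$, a pair $(x,y)\in K^2$ is *$M$-inseparable* if $g(x)=g(y)$ for every $g\in S$ and every fragmented family $S\in M$.

The members $g$ of $S$ are not required to lie in $M$. For example, if $K$ is scattered and $K\in M$, then $C(K,[0,1])\in M$ is fragmented, so only the pairs $(x,x)$ are $M$-inseparable.

The following lemma will be proved in Section 9.

**Lemma 3 (enlargement).** Let $M\prec H(\theta)$ be countable with $L,K,f\in M$, let $(x,y)$ be $M$-inseparable, let $Y\in M$ be a closed nonempty subset of $K$, and let $z\in\{x,y\}$, $z\notin Y$. Then there is a countable $M'\prec H(\theta)$ with $M\subset M'$ such that $(x,y)$ is $M'$-inseparable and some $b\in M'\cap C(K,[0,1])$ satisfies $b|_Y=0$ and $b(z)>0$.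

We now prove Theorem B from Lemma 3. Let $\rho$ be a pseudometric that fragments $K$, and use the sets $F^n_\beta$, the ordinals $\lambda_n$ and the functions $\xi_n$ of Section 4. Let $M_0\prec H(\theta)$ be countable with $L,K,f$ and $(F^n_\beta)_{n\ge1,\beta\le\lambda_n}$ in $M_0$. It suffices to show:
$$\text{if }(x,y)\text{ is }M_0\text{-inseparable, then }\rho(x,y)=0.\tag{2}$$
Indeed, $M_0$ contains only countably many fragmented families. Lemma 2 applied to them gives a lsc pseudometric $d$ fragmenting $K$ such that $d(x,y)=0$ only for $M_0$-inseparable pairs.

Fix an $M_0$-inseparable pair $(x,y)$.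

**Step 1: closing off.** *The purpose is to obtain a model that can detect, for each of its closed sets, that $x$ or $y$ lies outside.* We build countable models $M_0\subset M_1\subset M_2\subset\cdots$ such that $(x,y)$ is $M_m$-inseparable. When $M_k$ is defined, list (possibly with repetitions) as $(Y_{k,j},z_{k,j})_{j<\omega}$ all pairs consisting of a closed nonempty $Y\in M_k$ and a point $z\in\{x,y\}\setminus Y$. Let $m\mapsto(k(m),j(m))$ be a bijection from $\omega$ onto $\omega\times\omega$ with $k(m)\le m$. At stage $m$ apply Lemma 3 to $M_m$ and the pair with indices $(k(m),j(m))$ to get $M_{m+1}$; if that list is empty, let $M_{m+1}=M_m$. Let $M=\bigcup_mM_m\prec H(\theta)$. Every fragmented $S\in M$ lies in some $M_m$, so $(x,y)$ is $M$-inseparable. In particular $g(x)=g(y)$ for $g\in M\cap C(K,[0,1])$, because $\{g\}\in M$ is fragmented. Furthermore: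
$$\text{if }Y\in M\text{ is closed, nonempty, }\{x,y\}\not\subset Y,\text{ then some }b\in M\cap C(K,[0,1])\text{ has }b|_Y=0,\ b(x)=b(y)>0.\tag{3}$$

**Step 2: the class of $x$ modulo the functions in $M$.** *The purpose is to turn (3) into a statement about closed sets only.* Let
$$\Phi=\{w\in K:g(w)=g(x)\text{ for all }g\in M\cap C(K,[0,1])\}.$$
This is a closed set containing $x$ and $y$. We claim that
$$Y\in M\text{ closed},\ Y\cap\Phi\ne\emptyset\quad\Longrightarrow\quad x,y\in Y.\tag{4}$$
Otherwise take $b$ as in (3) and $w\in Y\cap\Phi$; then $0=b(w)=b(x)>0$, a contradiction.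

**Step 3: $\xi_n(x)=\xi_n(y)$ for every $n$.** *This finishes the proof by (1).* Fix $n$; write $F_\beta=F^n_\beta$ and $\lambda=\lambda_n$. We have $\lambda\in M$, and $F_\beta\in M$ for $\beta\in M\cap(\lambda+1)$. Let $\alpha'$ be the least element of $M\cap(\lambda+1)$ with $F_{\alpha'}\cap\Phi=\emptyset$; it exists, because $\lambda$ is such an element.

For each $w\in F_{\alpha'}$ some $g\in M\cap C(K,[0,1])$ has $g(w)\ne g(x)$, so there are rationals $p<g(x)<q$ with $g(w)\notin[p,q]$. By compactness of $F_{\alpha'}$ there are finitely many $g_1,\dots,g_k\in M\cap C(K,[0,1])$ and rationals $p_j<g_j(x)<q_j$ such that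
$$B=\bigcap_{j\le k}g_j^{-1}[p_j,q_j]\quad\text{satisfies}\quad B\cap F_{\alpha'}=\emptyset$$
(with $k=0$ and $B=K$ if $F_{\alpha'}=\emptyset$). Then $B$ is closed, $B\in M$, and $\Phi\subset B$.

Let $\alpha''$ be the least $\beta$ with $F_\beta\cap B=\emptyset$. It is definable from parameters in $M$, so $\alpha''\in M$; clearly $\alpha''\le\alpha'$. Since $\Phi\subset B$, we have $F_{\alpha''}\cap\Phi=\emptyset$, so $\alpha''=\alpha'$ by minimality of $\alpha'$. Now $\alpha''\ne0$ because $x\in F_0\cap B$. And $\alpha''$ is not a limit: otherwise $F_{\alpha''}\cap B$ would be the intersection of the decreasing nonempty compact sets $F_\beta\cap B$, $\beta<\alpha''$, hence nonempty. So $\alpha'=\gamma+1$, and $\gamma\in M$.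

By minimality of $\alpha'$ we have $F_\gamma\cap\Phi\ne\emptyset$, so $x,y\in F_\gamma$ by (4). Since $x,y\in\Phi$ and $F_{\gamma+1}\cap\Phi=\emptyset$, we have $x,y\notin F_{\gamma+1}$. Thus $\xi_n(x)=\gamma=\xi_n(y)$.

So (2) holds, and Theorems A and B are proved once Lemma 3 is. Note why $B$ is needed: the set $\Phi$ need not be in $M$, but $B$ is, and so the place where $F_\beta$ leaves $B$ can be computed inside $M$.

## 7. The complement of a closed set in an image of a line

Let $Y\subset K$ be closed and nonempty, $O=K\setminus Y$ and $\Lambda=f^{-1}(O)$. For Lemma 3 we need functions vanishing on $Y$ and positive at given points of $O$. If $O$ is $\sigma$-compact, one function does this for all points. If $O$ is a union of $\sigma$-compact sets sitting inside disjoint open sets, one function for each of them suffices, and functions for different pieces do not interfere. But this is not always possible: take $K=[0,\omega_1]$ and $Y=\{\omega_1\}$. If $g$ is continuous and $g(\omega_1)=0$, then for each $n$ we have $|g|<1/n$ on some $(\alpha_n,\omega_1]$, so $g=0$ on $(\sup_n\alpha_n,\omega_1]$. The points of $O$ here form a long row, and one has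 to use functions with longer and longer supports. The next proposition says that these two situations are all there is.

**Proposition 4.** There are pairwise disjoint open sets $\Omega_c\subset O$ and $\sigma$-compact sets $X_c\subset\Omega_c$ $(c\in\mathcal C)$, and a set $\mathcal E$ such that for each $\mathfrak e\in\mathcal E$ there are a regular uncountable cardinal $\kappa=\kappa_{\mathfrak e}$, a decreasing family $(Q_\alpha)_{\alpha<\kappa}=(Q^{\mathfrak e}_\alpha)_{\alpha<\kappa}$ of subsets of $O$ and points $u_\alpha=u^{\mathfrak e}_\alpha$ with:

* (P1) $Q_\alpha$ is closed in $O$, $u_\alpha\in Q_\alpha\setminus Q_{\alpha+1}$, and $Q_\alpha\setminus\{u_\alpha\}$ is open in $K$; the sets $Q^{\mathfrak e}_0$ $(\mathfrak e\in\mathcal E)$ are pairwise disjoint.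
* (P2) $Q_\lambda=\bigcap_{\alpha<\lambda}Q_\alpha$ for limit $\lambda<\kappa$, and $\bigcap_{\alpha<\kappa}Q_\alpha=\emptyset$.
* (P3) For $\alpha<\gamma<\kappa$ the set $P[\alpha,\gamma]:=(Q_\alpha\setminus Q_\gamma)\cup\{u_\gamma\}$ is compact.
* (P4) $O=\bigcup_cX_c\cup\bigcup_{\mathfrak e}Q^{\mathfrak e}_2$.

In the closed long ray with $Y=\{\infty\}$ one can take one $\mathfrak e$, $\kappa=\omega_1$, $u_\alpha=(\alpha,0)$, $Q_\alpha=[u_\alpha,\infty)$; then $P[\alpha,\gamma]=[u_\alpha,u_\gamma]$. Take also one $c$, with $X_c=[(0,0),u_2]$ and $\Omega_c=[(0,0),u_3)$. The essential feature is that one passes from $Q_\alpha\setminus Q_\gamma$ to $Q_\gamma$ only through the *single* point $u_\gamma$. In a general $K$ several rows of $L$ may be glued together, and we have to make sure that the bottleneck is still one point.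

If $O=\emptyset$, take $\mathcal C=\mathcal E=\emptyset$. Assume $O\ne\emptyset$. The proof occupies the rest of this section.

### 7.1 Components and their ends

**Step 1: components.** *The purpose is to cut $\Lambda$ into pieces of which compact sets meet only finitely many.* Let $\mathcal U$ be the set of maximal convex subsets (components) of the open set $\Lambda$. Each $U\in\mathcal U$ is open, since a point of $U$ has an open convex neighborhood inside $\Lambda$, and its union with $U$ is convex. The components are pairwise disjoint and cover $\Lambda$, so each is clopen in $\Lambda$. Hence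
$$\text{a compact }D\subset\Lambda\text{ meets only finitely many }U\in\mathcal U,\text{ and each }D\cap U\text{ is compact.}\tag{5}$$

For example, let $K=A(\omega_1)$, $L=[0,\omega_1]$ as in Section 1 and $Y=\{\infty\}$. Then $\Lambda$ is the set of non-limit ordinals, and the components are $[0,\omega)$ and the intervals $[\lambda+1,\lambda+\omega)$ for limit $\lambda<\omega_1$.

**Step 2: ends and long ends.** *The purpose is to single out the places where a component is not reached by countably many compact intervals.* Each $U\in\mathcal U$ has two *ends*, left and right; formally an end is a pair $\varepsilon=(U,\text{side})$, and we put $U(\varepsilon)=U$. Let $a<_\varepsilon b$ mean that $b$ is nearer to the end: $a<b$ for right ends, $a>b$ for left ends. The cofinality $\kappa_\varepsilon$ of $(U,<_\varepsilon)$ is $1$ or an infinite regular cardinal. We call $\varepsilon$ *long* if $\kappa_\varepsilon$ is uncountable. In the example just given all $\kappa_\varepsilon$ are $1$ or $\omega$, so there are no long ends; for the long ray and $Y=\{\infty\}$ the right end of the only component is long.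

Let $\varepsilon$ be long, and let $q_\varepsilon$ be $\sup U$ (right end) or $\inf U$ (left end). Then $q_\varepsilon\notin U$, since $U$ has no $<_\varepsilon$-last element. Moreover $q_\varepsilon\in f^{-1}(Y)$; otherwise $U\cup\{q_\varepsilon\}\subset\Lambda$ would be a larger convex set.

**Step 3: ladders.** *The purpose is to measure how far out a point is along a long end.* For each long end $\varepsilon$ with $U=U(\varepsilon)$ fix a strictly $<_\varepsilon$-increasing, cofinal, continuous sequence $(t^\varepsilon_\alpha)_{\alpha<\kappa_\varepsilon}$ in $U$. At successors go beyond the previous point and beyond the next member of a given cofinal sequence. At a limit $\lambda<\kappa_\varepsilon$ let $t^\varepsilon_\lambda$ be the $<_\varepsilon$-supremum of the earlier points; it exists because $L$ is complete, and it lies in $U$ because fewer than $\kappa_\varepsilon$ points of $U$ have an upper bound in $U$. Put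
$$T^\varepsilon_\alpha=\{t\in U:t^\varepsilon_\alpha\le_\varepsilon t\}.$$
If both ends of $U$ are long, choose $t_0$ of the left end to the left of $t_0$ of the right end, so that their sets $T_0$ are disjoint. Then all sets $T^\varepsilon_0$, over all long ends, are pairwise disjoint.

### 7.2 Linked ends

**Definition (linked).** Long ends $\varepsilon,\varepsilon'$ are *linked* if $\kappa_\varepsilon=\kappa_{\varepsilon'}=:\kappa$ and $\{\alpha<\kappa:f(t^\varepsilon_\alpha)=f(t^{\varepsilon'}_\alpha)\}$ is unbounded in $\kappa$.

Here is an example to keep in mind. Let $L$ be $[0,\omega_1]$ followed by a reversed copy of it, whose points we write $\alpha^*$: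
$$0<1<\dots<\omega_1<\omega_1^*<\dots<1^*<0^*.$$
Identify $\lambda$ with $\lambda^*$ for every limit $\lambda\le\omega_1$, and $\lambda+1$ with $(\lambda+2)^*$ for every limit $\lambda<\omega_1$. All classes have at most two points. The relation is closed: if pairs $(\lambda_i,\lambda_i^*)$ or $(\lambda_i+1,(\lambda_i+2)^*)$ converge, then after passing to a subnet either $\lambda_i$ is constant, or $\lambda_i$ converges to a limit ordinal $\lambda'$ without being eventually equal to it from below, and the limit is $(\lambda',\lambda'^*)$. So the quotient $K$ is Hausdorff. Let $Y$ consist of the image of $\omega_1$. The components are $[0,\omega_1)$ and its mirror image; each has one long end, with ladders $t_\alpha=\alpha$ and $t^*_\alpha=\alpha^*$. We have $f(t_\alpha)=f(t_\alpha^*)$ for limit $\alpha$ only, so the two ends are linked. The union $\{\beta,\beta^*:\alpha\le\beta<\omega_1\}$ of the two tails is not saturated for $\alpha=\lambda+2$, since $(\lambda+2)^*$ is identified with $\lambda+1$; it is saturated for every limit $\alpha$. So in general we can only hope for a club of good levels.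

**Step 4: linking is an equivalence relation with finite classes.** *The purpose is to know which long ends have to be treated together.* The set in the definition is closed, by continuity of $f$ and of the ladders and since $K$ is Hausdorff; so for linked ends it is a club. As two clubs intersect in a club, linking is transitive, and it is clearly reflexive and symmetric. Suppose that infinitely many ends $\varepsilon_0,\varepsilon_1,\dots$ were linked. Pick $\alpha$ in the intersection of the countably many clubs that belong to the pairs $(\varepsilon_0,\varepsilon_j)$. The compact set $f^{-1}(f(t^{\varepsilon_0}_\alpha))\subset\Lambda$ contains all $t^{\varepsilon_j}_\alpha$, so it meets infinitely many components (each component has only two ends). This contradicts (5).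

Let $\mathcal E$ be the set of classes. For $\mathfrak e\in\mathcal E$ let $\kappa_{\mathfrak e}$ be the common value of $\kappa_\varepsilon$, let $T^{\mathfrak e}_\alpha=\bigcup_{\varepsilon\in\mathfrak e}T^\varepsilon_\alpha$, and let $C^0_{\mathfrak e}$ be the set of those $\alpha$ for which $f(t^\varepsilon_\alpha)$ does not depend on $\varepsilon\in\mathfrak e$. It is a finite intersection of clubs, hence a club.

**Lemma 5.** For each $\mathfrak e\in\mathcal E$ there is a club $C\subset C^0_{\mathfrak e}$ in $\kappa=\kappa_{\mathfrak e}$ such that $T^{\mathfrak e}_\alpha$ is saturated for all $\alpha\in C$.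

### 7.3 Proof of Lemma 5

Saturation means that points far out along $\mathfrak e$ are identified only with points far out along $\mathfrak e$. The idea is to look at $\Lambda$ through a small elementary submodel $N$: the part of $\Lambda$ that $N$ can see turns out to be saturated automatically, and its boundary on a long end is a ladder point.

**Step 5: chains of models.** *The purpose is to have a club of levels at which models cut off.* Given $p\in H(\theta)$, there is a continuous increasing chain $(N_\iota)_{\iota<\kappa}$ of elementary submodels of $H(\theta)$ with $p\in N_0$, $|N_\iota|<\kappa$, $\delta_\iota:=N_\iota\cap\kappa\in\kappa$ and $N_\iota\in N_{\iota+1}$. To see this, first let $A\subset H(\theta)$ with $|A|<\kappa$. Choose $N^0\prec H(\theta)$ with $A\subset N^0$, $|N^0|<\kappa$, and then $N^{k+1}\prec H(\theta)$ with $N^k\cup\sup(N^k\cap\kappa)\subset N^{k+1}$ and $|N^{k+1}|<\kappa$; here the ordinal $\sup(N^k\cap\kappa)$ is the set of its predecessors, and it is smaller than $\kappa$ because $\kappa$ is regular. The union $\bigcup_kN^k$ is elementary and has size less than $\kappa$. If $\xi$ is in it and $\xi<\kappa$, then $\xi\in N^k$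 for some $k$, so all ordinals below $\xi$ are in $N^{k+1}$. So the union meets $\kappa$ in an ordinal of size less than $\kappa$. Start with $A=\{p\}$, use $A=N_\iota\cup\{N_\iota\}$ at successors, and take unions at limits; the latter have size less than $\kappa$ and meet $\kappa$ in an ordinal below $\kappa$, by regularity. Note that $N_\iota\in H(\theta)$ since $\theta$ is regular.

If $p$ codes $\kappa$, then $\delta_\iota=N_\iota\cap\kappa\in N_{\iota+1}$, so $(\delta_\iota)$ is strictly increasing; it is continuous by construction. Thus $\{\delta_\iota:\iota<\kappa\}$ is a club in $\kappa$. Each $\delta_\iota$ is a limit ordinal, because $N_\iota$ contains $0$ and is closed under ordinal successor. From now on $p$ always codes $L,K,f,Y,\kappa,\mathfrak e$ and the assignment $\varepsilon\mapsto(t^\varepsilon_\alpha)_\alpha$.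

For $N=N_\iota$, $\delta=\delta_\iota$ and $U\in N\cap\mathcal U$ let $U_N$ be the convex hull of $U\cap N$, and $\Lambda_N=\bigcup_{U\in N\cap\mathcal U}U_N$.

**Step 6: $\Lambda_N$ is saturated.** *The purpose is to have one saturated set for free.* Let $U\in N\cap\mathcal U$ and $a\le b$ in $U\cap N$. The set $D=f^{-1}(f([a,b]))$ is a compact subset of $\Lambda$ and belongs to $N$. By (5) it meets only finitely many components $U_1,\dots,U_k$. The finite set of these is in $N$, so each $U_j\in N$, and $a_j=\min(D\cap U_j)$, $b_j=\max(D\cap U_j)$ are in $N$. Therefore $D\subset\bigcup_j[a_j,b_j]\subset\Lambda_N$. Since $\Lambda_N$ is the union of all such intervals $[a,b]$, it is saturated.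

**Step 7: where $N$ stops on a long end.** *The purpose is to locate the boundary of $\Lambda_N$.* Let $\varepsilon\in N$ be a long end with $\kappa_\varepsilon=\kappa$ and $U=U(\varepsilon)$. Then
$$t^\varepsilon_\delta\text{ is the }<_\varepsilon\text{-supremum of }U\cap N,\quad s<_\varepsilon t^\varepsilon_\delta\text{ for }s\in U\cap N,\quad T^\varepsilon_\delta\cap\Lambda_N=\emptyset,\quad T^\varepsilon_0\setminus T^\varepsilon_\delta\subset\Lambda_N.\tag{6}$$
Let $s\in U\cap N$. The least $\alpha$ with $s<_\varepsilon t^\varepsilon_\alpha$ is in $N\cap\kappa=\delta$, so $s<_\varepsilon t^\varepsilon_\alpha<_\varepsilon t^\varepsilon_\delta$. Also $t^\varepsilon_\alpha\in N$ for $\alpha<\delta$, and $t^\varepsilon_\delta$ is the $<_\varepsilon$-supremum of these points, because $\delta$ is a limit. This gives the first two assertions. The points of $U\cap\Lambda_N=U_N$ lie between points of $U\cap N$, so they are $<_\varepsilon t^\varepsilon_\delta$; this gives the third. If $t\in T^\varepsilon_0\setminus T^\varepsilon_\delta$, then $t^\varepsilon_0\le_\varepsilon t<_\varepsilon t^\varepsilon_\alpha$ for some $\alpha<\delta$, so $t\in U_N$; this gives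 the fourth.

**Step 8: there is $\alpha_0<\kappa$ with $f^{-1}(f(T^{\mathfrak e}_{\alpha_0}))\subset T^{\mathfrak e}_0$.** *The purpose is to exclude that points far out along $\mathfrak e$ are identified with points outside the ends of $\mathfrak e$.* Suppose there is no such $\alpha_0$. Then for every $\beta<\kappa$ some point of $T^{\mathfrak e}_\beta$ has the same image as some point outside $T^{\mathfrak e}_0$. The class $\mathfrak e$ is finite, so there is one $\varepsilon\in\mathfrak e$ for which this happens with a point of $T^\varepsilon_\beta$ for unboundedly many $\beta$; as the $T^\varepsilon_\beta$ decrease, it happens for all $\beta$. So for every $\beta<\kappa$ there are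
$$s_\beta\in T^\varepsilon_\beta,\qquad s'_\beta\notin T^{\mathfrak e}_0,\qquad f(s_\beta)=f(s'_\beta).$$
Fix such a function $\beta\mapsto(s_\beta,s'_\beta)$, and take a chain as in Step 5 with this function and $\varepsilon$ in $N_0$. Note that $s'_\beta\in\Lambda$, since $f(s'_\beta)=f(s_\beta)\in O$.

*One level.* Let $\iota<\kappa$ be a nonzero limit, $N=N_\iota$, $\delta=\delta_\iota$. For $\beta<\delta$ we have $s_\beta\in N$, so $t^\varepsilon_\beta\le_\varepsilon s_\beta<_\varepsilon t^\varepsilon_\delta$ by (6); hence $s_\beta\to t^\varepsilon_\delta$ as $\beta\to\delta$. Let $s^*$ be a cluster point of $(s'_\beta)_{\beta<\delta}$ as $\beta\to\delta$. Since $f(s'_\beta)=f(s_\beta)\to f(t^\varepsilon_\delta)$, we get $f(s^*)=f(t^\varepsilon_\delta)\notin Y$. So $s^*\in\Lambda$. By (6), $t^\varepsilon_\delta\notin\Lambda_N$; since $\Lambda_N$ is saturated, $s^*\notin\Lambda_N$.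

Let $U'$ be the component containing $s^*$. It is open, so $s'_\beta\in U'$ for cofinally many $\beta<\delta$, and $s'_\beta\in N$. As the component of such an $s'_\beta$, $U'$ is in $N$. So $s^*\in U'\setminus U'_N$, that is, $s^*$ lies strictly on one side of the nonempty set $U'\cap N$. Let $\varepsilon'$ be the end of $U'$ on that side: $s<_{\varepsilon'}s^*$ for all $s\in U'\cap N$. Since $s^*$ is a cluster point of elements of $U'\cap N$, it is the $<_{\varepsilon'}$-supremum of $U'\cap N$.

*All levels at once.* Write $s^*_\iota,U'_\iota,\varepsilon'_\iota$ for these objects. For limit $\iota$ we have $U'_\iota\in N_\iota=\bigcup_{\eta<\iota}N_\eta$, so $U'_\iota\in N_{\eta(\iota)}$ for some $\eta(\iota)<\iota$. By Fodor's lemma $\eta(\iota)$ is constant on a stationary set; as $|N_\eta|<\kappa$ and each component has two ends, there is a stationary set $\Sigma$ of limit ordinals on which $\varepsilon'_\iota$ is a constant $\varepsilon'$. Put $U'=U(\varepsilon')$. Then $\varepsilon'\in N_\iota$ for $\iota\in\Sigma$.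

Let $\iota<\iota'$ be in $\Sigma$. The set $U'\cap N_\iota$ is in $N_{\iota+1}$, so its $<_{\varepsilon'}$-supremum $s^*_\iota$ is in $U'\cap N_{\iota+1}\subset U'\cap N_{\iota'}$, and therefore $s^*_\iota<_{\varepsilon'}s^*_{\iota'}$. So the $s^*_\iota$ strictly increase. Let $s^{**}$ be the $<_{\varepsilon'}$-supremum in $L$ of $\{s^*_\iota:\iota\in\Sigma\}$. Then
$$f(s^{**})=\lim_{\iota\in\Sigma}f(s^*_\iota)=\lim_{\iota\in\Sigma}f(t^\varepsilon_{\delta_\iota})=f(q_\varepsilon)\in Y,$$
so $s^{**}\notin U'$. If some $t\in U'$ were a $<_{\varepsilon'}$-upper bound of all $s^*_\iota$, then $s^{**}$ would lie between $s^*_{\min\Sigma}$ and $t$, hence in $U'$. So $(s^*_\iota)_{\iota\in\Sigma}$ is strictly $<_{\varepsilon'}$-increasing and cofinal in $U'$. Since $\Sigma$ has order type $\kappa$, the end $\varepsilon'$ is long with $\kappa_{\varepsilon'}=\kappa$.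

*The contradiction.* Now (6) applies to $\varepsilon'\in N_\iota$ and shows that $s^*_\iota=t^{\varepsilon'}_{\delta_\iota}$ for $\iota\in\Sigma$. So $f(t^{\varepsilon'}_{\delta_\iota})=f(s^*_\iota)=f(t^\varepsilon_{\delta_\iota})$ for all $\iota\in\Sigma$, and $\varepsilon'$ is linked to $\varepsilon$, i.e. $\varepsilon'\in\mathfrak e$. But for $\iota\in\Sigma$ we have $t^{\varepsilon'}_0<_{\varepsilon'}t^{\varepsilon'}_{\delta_\iota}=s^*_\iota$, so the open set $\{t\in U':t^{\varepsilon'}_0<_{\varepsilon'}t\}$ contains $s^*_\iota$ and hence some $s'_\beta$. Thus $s'_\beta\in T^{\varepsilon'}_0\subset T^{\mathfrak e}_0$, against the choice of $s'_\beta$.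

**Step 9: the club.** *The purpose is to sharpen Step 8 to saturation.* Take any chain as in Step 5, and let $C=\{\delta_\iota:\delta_\iota\in C^0_{\mathfrak e},\ \delta_\iota\ge\alpha_0\}$, which is a club. Let $\delta=\delta_\iota\in C$ and $N=N_\iota$. By Step 8, $f^{-1}(f(T^{\mathfrak e}_\delta))\subset T^{\mathfrak e}_0$. The finite set $\mathfrak e\in N$ is contained in $N$, so by (6)
$$T^{\mathfrak e}_\delta\cap\Lambda_N=\emptyset,\qquad T^{\mathfrak e}_0\setminus T^{\mathfrak e}_\delta\subset\Lambda_N.$$
Since $\Lambda_N$ is saturated and disjoint from $T^{\mathfrak e}_\delta$, the set $f^{-1}(f(T^{\mathfrak e}_\delta))$ is disjoint from $\Lambda_N$. It is contained in $T^{\mathfrak e}_0\setminus\Lambda_N\subset T^{\mathfrak e}_\delta$. This proves Lemma 5. $\square$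

### 7.4 The sets $Q_\alpha$ and their bottleneck points

**Step 10: definition of $Q_\alpha$ and proof of (P1)–(P3).** *The purpose is to transfer the tails of the ladders to $K$.* For each $\mathfrak e$ re-index the ladders $(t^\varepsilon_\alpha)$, $\varepsilon\in\mathfrak e$, along the increasing enumeration of the club $C$ of Lemma 5, keeping the notation. They are still continuous, strictly increasing and cofinal, and the sets $T^\varepsilon_0$ are still pairwise disjoint. Now for all $\alpha<\kappa_{\mathfrak e}$:
$$T^{\mathfrak e}_\alpha\text{ is saturated, and }f(t^\varepsilon_\alpha)=:u^{\mathfrak e}_\alpha\text{ does not depend on }\varepsilon\in\mathfrak e.$$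
Put $Q_\alpha=f(T^{\mathfrak e}_\alpha)$; then $f^{-1}(Q_\alpha)=T^{\mathfrak e}_\alpha$.

For (P1): $T^{\mathfrak e}_\alpha$ is a finite union of sets that are closed in components, which are clopen in $\Lambda$. So $T^{\mathfrak e}_\alpha$ is closed in $\Lambda$, the preimage $\Lambda\setminus T^{\mathfrak e}_\alpha$ of $O\setminus Q_\alpha$ is open, and $Q_\alpha$ is closed in $O$. Clearly $u_\alpha\in Q_\alpha$. The point $t^\varepsilon_\alpha$ is not in $T^\varepsilon_{\alpha+1}$, nor in any other $T_0^{\varepsilon'}$, by disjointness; so $t^\varepsilon_\alpha\notin T^{\mathfrak e}_{\alpha+1}=f^{-1}(Q_{\alpha+1})$ and $u_\alpha\notin Q_{\alpha+1}$. The preimage of $Q_\alpha\setminus\{u_\alpha\}$ is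
$$\bigcup_{\varepsilon\in\mathfrak e}\big(T^\varepsilon_\alpha\setminus\{t^\varepsilon_\alpha\}\big)\setminus f^{-1}(u_\alpha),$$
which is open; so $Q_\alpha\setminus\{u_\alpha\}$ is open in $K$. The $Q^{\mathfrak e}_0$ are pairwise disjoint because their preimages $T^{\mathfrak e}_0$ are.

For (P2): by continuity of the ladders $T^\varepsilon_\lambda=\bigcap_{\alpha<\lambda}T^\varepsilon_\alpha$ for limit $\lambda$, and by cofinality $\bigcap_{\alpha<\kappa}T^\varepsilon_\alpha=\emptyset$. Since the sets $T^\varepsilon_0$ are disjoint, the same holds for the unions $T^{\mathfrak e}_\alpha$. These are the preimages of the sets $Q_\alpha$, so (P2) follows.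

For (P3): by saturation $Q_\alpha\setminus Q_\gamma=f(T^{\mathfrak e}_\alpha\setminus T^{\mathfrak e}_\gamma)$. So $P[\alpha,\gamma]$ is the $f$-image of the finite union, over $\varepsilon\in\mathfrak e$, of the closed intervals between $t^\varepsilon_\alpha$ and $t^\varepsilon_\gamma$; the far endpoints $t^\varepsilon_\gamma$ all go to the one point $u_\gamma$. Hence $P[\alpha,\gamma]$ is compact.

### 7.5 The $\sigma$-compact pieces

**Step 11: what remains of each component.** *The purpose is to cover the part of $O$ outside the sets $Q_2$.* For $U\in\mathcal U$ let
$$U^\sharp=U\setminus\bigcup_\varepsilon\big(T^\varepsilon_2\setminus\{t^\varepsilon_2\}\big),\qquad U^+=U\setminus\bigcup_\varepsilon T^\varepsilon_3,$$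
with unions over the long ends $\varepsilon$ of $U$. Then $U^+$ is open and $U^\sharp\subset U^+$. For each long end $\varepsilon$ of $U$ we have $t^\varepsilon_2\in U^\sharp$, since the sets $T_0$ of the two ends are disjoint. The set $U^\sharp$ is convex, and each of its ends is attained or has countable cofinality; so it is a countable union of compact intervals.

**Step 12: grouping the components.** *The purpose is to make the pieces disjoint in $K$.* Let $U\approx U'$ iff $f(U^\sharp)\cap f(U'^\sharp)\ne\emptyset$, and let $\mathcal C$ be the set of classes of the equivalence relation generated by $\approx$. If $J$ is one of countably many compact intervals covering $U^\sharp$, then $f^{-1}(f(J))\subset\Lambda$ is compact and meets only finitely many components by (5). So each $U$ is $\approx$-related to countably many $U'$, and each $c\in\mathcal C$ is countable. Let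
$$X_c=\bigcup_{U\in c}f(U^\sharp),\qquad\Omega_c=\bigcup_{U\in c}f(U^+)\supset X_c.$$
The set $X_c$ is $\sigma$-compact.

**Step 13: $\bigcup_{U\in c}U^+$ is saturated.** *The purpose is to see that the $\Omega_c$ are open and disjoint.* Let $t\in U^+$, $U\in c$, $f(t')=f(t)$. Then $t'\in\Lambda$, say $t'\in U'\in\mathcal U$. The point $t$ lies in no $T^{\mathfrak e}_3$; these sets are saturated, so $t'$ lies in none of them, and $t'\in U'^+$. If $t\in U^\sharp$ and $t'\in U'^\sharp$, then $U\approx U'$. Otherwise one of $t,t'$ lies in some $T^{\mathfrak e}_2$, and by saturation both do: $t\in T^\varepsilon_2$ and $t'\in T^{\varepsilon'}_2$ with $\varepsilon,\varepsilon'\in\mathfrak e$, $U(\varepsilon)=U$, $U(\varepsilon')=U'$. Then $t^\varepsilon_2\in U^\sharp$ and $t^{\varepsilon'}_2\in U'^\sharp$ have the same image $u^{\mathfrak e}_2$, so $U\approx U'$. In all cases $U'\in c$.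

Hence $f^{-1}(\Omega_c)=\bigcup_{U\in c}U^+$. These preimages are open, and pairwise disjoint for different $c$; so the $\Omega_c$ are open and pairwise disjoint. They are contained in $O$.

**Step 14: (P4).** *This completes the covering.* Let $x\in O$, $x=f(t)$, $t\in U\in\mathcal U$. Either $t\in U^\sharp$, and then $x\in X_c$ for the class $c$ of $U$; or $t\in T^\varepsilon_2$ for some long end $\varepsilon$ of $U$, and then $x\in Q^{\mathfrak e}_2$ for the class $\mathfrak e$ of $\varepsilon$. Proposition 4 is proved. $\square$

## 8. Gluing fragmented families over the complement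

Fix $Y$ and the data of Proposition 4. On the sets $\Omega_c$, which are disjoint, we glue by multiplying with a function that lives on $\Omega_c$. Along a row $(Q_\alpha)$ we want to use $g$ only on a few levels. Cutting $g$ off continuously would seem to require a new function for each $g$; but as consecutive slabs $P[\alpha,\gamma]$ and $P[\gamma,\delta]$ meet in the single point $u_\gamma$, we may replace $g$ beyond $u_\gamma$ by the constant $g(u_\gamma)$, or by this constant times one fixed function. This is what the bottlenecks are for.

**Step 1: the functions $\psi_c$, $\tau$, $\varphi_\alpha$.** *These are the fixed building blocks.* Write $X_c=\bigcup_{n\ge1}D_n$ with $D_n$ compact, take Urysohn functions $\chi_n:K\to[0,1]$ with $\chi_n=1$ on $D_n$ and $\chi_n=0$ off $\Omega_c$, and put $\psi_c=\sum_n2^{-n}\chi_n$. So $\psi_c\in C(K,[0,1])$ vanishes off $\Omega_c$ and is positive on $X_c$. For $\mathfrak e\in\mathcal E$ choose continuous functions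
$$\tau=\tau^{\mathfrak e}:P[0,1]\to[0,1],\quad\tau(u_0)=0,\ \tau(u_1)=1;\qquad\varphi_\alpha=\varphi^{\mathfrak e}_\alpha:P[\alpha,\alpha+1]\to[0,1],\quad\varphi_\alpha(u_\alpha)=1,\ \varphi_\alpha(u_{\alpha+1})=0\quad(\alpha\ge1).$$
They exist, since $P[\alpha,\alpha+1]$ is compact and $u_\alpha\ne u_{\alpha+1}$.

**Step 2: the functions $h_{g,\beta,\gamma}$.** *They agree with $g$ on levels from $\beta$ up to but not including $\gamma$, and are harmless elsewhere.* Put $P[\alpha,\alpha]=\{u_\alpha\}$. For $g\in C(K,[0,1])$ and $1\le\beta\le\gamma<\kappa_{\mathfrak e}$ let $h=h^{\mathfrak e}_{g,\beta,\gamma}:K\to[0,1]$ be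

* $0$ on $A_\gamma:=K\setminus\big[(Q_0\setminus\{u_0\})\setminus Q_{\gamma+1}\big]$,
* $g(u_\beta)\,\tau$ on $P[0,1]$,
* $g(u_\beta)$ on $P[1,\beta]$,
* $g$ on $P[\beta,\gamma]$,
* $g(u_\gamma)\,\varphi_\gamma$ on $P[\gamma,\gamma+1]$.

We check that $h$ is well defined and continuous. By (P1) the set $(Q_0\setminus\{u_0\})\setminus Q_{\gamma+1}$ is open in $K$, so $A_\gamma$ is closed; the other four sets are compact by (P3). The five sets cover $K$. So it suffices to see that the definitions agree on intersections.

For $\alpha\le\gamma$ we have $P[\alpha,\gamma]\cap Q_\gamma=\{u_\gamma\}$, and $P[\gamma,\delta]\subset Q_\gamma$ contains $u_\gamma$. So consecutive sets among $P[0,1],P[1,\beta],P[\beta,\gamma],P[\gamma,\gamma+1]$ meet exactly in $u_1,u_\beta,u_\gamma$, respectively. Non-consecutive ones can meet only as follows, since $u_\alpha\notin Q_{\alpha+1}$: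

* $P[0,1]$ and $P[\beta,\gamma]$ in $u_1$, if $\beta=1$;
* $P[0,1]$ and $P[\gamma,\gamma+1]$ in $u_1$, if $\gamma=1$ (so $\beta=1$);
* $P[1,\beta]$ and $P[\gamma,\gamma+1]$ in $u_\beta$, if $\gamma=\beta$.

Since $\tau(u_1)=1=\varphi_\gamma(u_\gamma)$, the values agree: at $u_1$ the first two sets give $g(u_\beta)$, and $P[\beta,\gamma]$, $P[\gamma,\gamma+1]$ contain $u_1$ only if $\beta=1$, respectively $\beta=\gamma=1$, and then also give $g(u_1)$; at $u_\beta$ and $u_\gamma$ all sets containing the point give $g(u_\beta)$ and $g(u_\gamma)$. Finally, the union of the four $P$-sets is $(Q_0\setminus Q_{\gamma+1})\cup\{u_{\gamma+1}\}$, so $A_\gamma$ meets it only in $u_0$ and $u_{\gamma+1}$. The point $u_0\notin Q_1$ lies only in $P[0,1]$, where the value is $g(u_\beta)\tau(u_0)=0$. The point $u_{\gamma+1}\in Q_{\gamma+1}$ lies only in $P[\gamma,\gamma+1]$, because the other three sets meet $Q_1,Q_\beta,Q_\gamma$ only in $u_1,u_\beta,u_\gamma$, which are not in $Q_{\gamma+1}$; the value there is $g(u_\gamma)\varphi_\gamma(u_{\gamma+1})=0$. So $h$ is continuous.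

Let $b_\gamma=b^{\mathfrak e}_\gamma=h^{\mathfrak e}_{1,1,\gamma}$. All functions $h^{\mathfrak e}_{g,\beta,\gamma}$ vanish on $Y$ and off $Q^{\mathfrak e}_0\setminus\{u^{\mathfrak e}_0\}$. In the closed long ray, $b_\gamma$ rises from $0$ to $1$ on $[u_0,u_1]$, is $1$ on $[u_1,u_\gamma]$, falls to $0$ on $[u_\gamma,u_{\gamma+1}]$ and is $0$ beyond.

**Step 3: levels.** *This gives a table of values.* Let $z\in Q^{\mathfrak e}_0$. By (P2) the least $\zeta$ with $z\notin Q_\zeta$ exists and is a successor; so $z\in Q_\delta\setminus Q_{\delta+1}$ for a unique $\delta$, the *level* of $z$. For $z$ of level $\delta$ we read off from Step 2: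
$$b_\gamma(z)=\begin{cases}\tau(z)&\delta=0\\1&1\le\delta<\gamma\\\varphi_\gamma(z)&\delta=\gamma\\0&\delta>\gamma\end{cases}\tag{7}$$
$$h_{g,\beta,\gamma}(z)=\begin{cases}g(u_\beta)\tau(z)&\delta=0\\g(u_\beta)&1\le\delta<\beta\\g(z)&\beta\le\delta<\gamma\\g(u_\gamma)\varphi_\gamma(z)&\delta=\gamma\\0&\delta>\gamma\end{cases}\tag{8}$$

**Step 4: indices.** *These are the $i\in I$ announced in Section 4.* Let
$$I=\mathcal C\sqcup\{(\mathfrak e,\alpha):\mathfrak e\in\mathcal E,\ 2\le\alpha<\kappa_{\mathfrak e}\}.$$
We say that $x\in O$ *has index* $c$ if $x\in X_c$, and that $x$ *has index* $(\mathfrak e,\alpha)$ if $x\in Q^{\mathfrak e}_\alpha\setminus Q^{\mathfrak e}_{\alpha+1}$. By (P4) every $x\in O$ has an index (perhaps more than one). Put $b_i=\psi_c$ for $i=c$ and $b_i=b^{\mathfrak e}_{\alpha+1}$ for $i=(\mathfrak e,\alpha)$. Then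
$$b_i|_Y=0,\quad\text{and}\quad b_i(x)>0\ \text{if }x\text{ has index }i;\tag{9}$$
for $i=(\mathfrak e,\alpha)$ we even have $b_i(x)=1$ by (7). For $\alpha\ge2$ put $\beta(\alpha)=\alpha-1$ if $\alpha$ is a successor and $\beta(\alpha)=\alpha$ if $\alpha$ is a limit. So $\beta(\alpha)\ge1$.

**Lemma 6 (gluing).** Let $S_i$ $(i\in I)$ be fragmented families. Then
$$S^*=\{\psi_c,\psi_cg:c\in\mathcal C,g\in S_c\}\cup\{b^{\mathfrak e}_\gamma:\mathfrak e\in\mathcal E,1\le\gamma<\kappa_{\mathfrak e}\}\cup\{h^{\mathfrak e}_{g,\beta(\alpha),\alpha+2}:(\mathfrak e,\alpha)\in I,g\in S_{(\mathfrak e,\alpha)}\}$$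
is fragmented. If $x\in O$ has index $i$, $y\in K$, and some $g\in S_i$ has $g(x)\ne g(y)$, then some member of $S^*$ separates $x$ and $y$.

*Proof.* **Step 5: $S^*$ is fragmented.** *We find a piece of $Z$ on which only finitely many of the given families are active.* By Lemma 1 we can treat separately the functions $\psi_c,\psi_cg$ and the functions $b^{\mathfrak e}_\gamma,h^{\mathfrak e}_{g,\beta(\alpha),\alpha+2}$. Let $\emptyset\ne Z\subset K$ and $\eta>0$.

*The functions $\psi_c,\psi_cg$.* If $Z$ misses all $\Omega_c$, all these functions vanish on $Z$. Otherwise pick $c$ with $Z\cap\Omega_c\ne\emptyset$ and a nonempty relatively open $W\subset Z\cap\Omega_c$ on which $S_c\cup\{\psi_c\}$ oscillates by at most $\eta/2$. As $|\psi_c(a)g(a)-\psi_c(b)g(b)|\le|\psi_c(a)-\psi_c(b)|+|g(a)-g(b)|$, the functions $\psi_c$ and $\psi_cg$ with $g\in S_c$ oscillate by at most $\eta$ on $W$. The functions for $c'\ne c$ vanish on $W$.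

*The functions $b^{\mathfrak e}_\gamma,h^{\mathfrak e}_{g,\beta(\alpha),\alpha+2}$.* If $Z$ misses all the open sets $Q^{\mathfrak e}_0\setminus\{u^{\mathfrak e}_0\}$, all these functions vanish on $Z$. Otherwise fix $\mathfrak e$ with $Z_0=Z\cap(Q_0\setminus\{u_0\})\ne\emptyset$. The functions for other classes vanish on $Z_0$, because the $Q_0^{\mathfrak e}$ are disjoint. By (P2) the least $\zeta$ with $Z_0\setminus Q_\zeta\ne\emptyset$ exists, is at least $1$ and is not a limit; so $\zeta=\delta+1$. Then $Z_1=Z_0\setminus Q_{\delta+1}\subset Q_\delta\setminus Q_{\delta+1}$ is nonempty and relatively open in $Z$. All its points have level $\delta$. By (7) and (8), on $Z_1$ every function in question is a constant, or a constant in $[0,1]$ times $\tau$ (if $\delta=0$), or a constant in $[0,1]$ times $\varphi_\delta$ (if $\delta\ge1$), or some $g\in S_{(\mathfrak e,\alpha)}$ with $\beta(\alpha)\le\delta<\alpha+2$. In the last case $\alpha\le\delta+1$ and $\delta\le\alpha+1$, so $\alpha=\delta$, $\alpha=\delta+1$ or $\alpha+1=\delta$. So at most three fragmented families and one continuous function on $Z_1$ matter. Shrinking successively, as in Lemma 1,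 we get a nonempty relatively open $W\subset Z_1$ on which all of these oscillate by at most $\eta$.

**Step 6: separation.** *We check that nothing is lost for a point of index $i$.* Let $x$ have index $i$ and $g\in S_i$, $g(x)\ne g(y)$.

If $i=c$, then $\psi_c(x)>0$. If $\psi_c(x)=\psi_c(y)$, then $\psi_cg(x)-\psi_cg(y)=\psi_c(x)(g(x)-g(y))\ne0$. So $\psi_c$ or $\psi_cg$ separates $x$ and $y$.

Let $i=(\mathfrak e,\alpha)$, and suppose that no $b_\gamma=b^{\mathfrak e}_\gamma$ separates $x$ and $y$. Since $x$ has level $\alpha\geq 2$, $b_{\alpha+2}(y)=b_{\alpha+2}(x)=1$. So $y\in Q_0\setminus\{u_0\}$; let $\delta$ be its level. By (7), $\delta\le\alpha+2$.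

* $\delta=\alpha+2$ is impossible: then $b_{\alpha+1}(x)=1$ and $b_{\alpha+1}(y)=0$.
* $\delta=0$ is impossible: then $b_1(y)=\tau(y)=b_{\alpha+2}(y)=1$, but $b_1(x)=0$ because $\alpha\ge2$.
* $1\le\delta<\beta(\alpha)$ is impossible: then $\delta+1<\alpha$, so $b_{\delta+1}(y)=1$ and $b_{\delta+1}(x)=0$.

Hence $\beta(\alpha)\le\delta<\alpha+2$. By (8) the function $h=h^{\mathfrak e}_{g,\beta(\alpha),\alpha+2}$ has $h(y)=g(y)$, and $h(x)=g(x)$ since $\beta(\alpha)\le\alpha<\alpha+2$. So $h$ separates $x$ and $y$. $\square$

The window of levels on which $h$ must agree with $g$ is dictated by Step 6. If $y$ has level $\alpha+1$, or $\alpha$, or (for a successor $\alpha$) $\alpha-1$, the functions $b_\gamma$ may fail to distinguish $y$ from $x$, because $\varphi_{\alpha+1}(y)$, or $\varphi_\alpha(y)$ and $\varphi_\alpha(x)$, may equal $1$. For a limit $\alpha$ and $\delta<\alpha$ we have $\delta+1<\alpha$, and no extra level below $\alpha$ is needed. The window is finite in the sense that each level belongs to at most three windows, and this is what Step 5 needs.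

## 9. Proof of the enlargement lemma

We now prove Lemma 3. Let $M,(x,y),Y,z$ be as there. The point $z\in K\setminus Y$ has an index $i\in I$. In general $i\notin M$, and we add it.

**Step 1: the data are in $M$.** *The purpose is to be able to apply Lemma 6 inside $M$.* Data as in Sections 7 and 8 for $Y$, namely the objects of Proposition 4, the functions $\psi_c,\tau^{\mathfrak e},\varphi^{\mathfrak e}_\alpha$, the set $I$ and the function $j\mapsto b_j$ on $I$, exist in $H(\theta)$. Since $Y,L,K,f\in M$, by elementarity we may choose them in $M$. Let $i\in I$ be an index of $z$ with respect to these data, and put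
$$M'=\{\sigma(i):\sigma\in M\text{ is a function with domain }I\}.$$
$M'$ is a countable subset of $H(\theta)$. Constant functions give $M\subset M'$. The identity of $I$ gives $i\in M'$.

**Step 2: $M'\prec H(\theta)$.** *We use the Tarski–Vaught criterion.* Let $\phi$ be a formula and $\sigma_1,\dots,\sigma_k\in M$ functions with domain $I$, and suppose that $H(\theta)\models\exists v\,\phi(v,\sigma_1(i),\dots,\sigma_k(i))$. By choice there is a function $\sigma$ with domain $I$ and values in $H(\theta)$ such that for all $j\in I$: if $H(\theta)\models\exists v\,\phi(v,\sigma_1(j),\dots,\sigma_k(j))$, then $\sigma(j)$ is such a $v$. Since $|I|<\theta$ and $\theta$ is regular, $\sigma\in H(\theta)$. The existence of such a $\sigma$ is a first-order statement in $H(\theta)$ about $I,\sigma_1,\dots,\sigma_k\in M$. By elementarity of $M$ there is such a $\sigma$ in $M$, and $\sigma(i)\in M'$ is the required witness.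

**Step 3: the function $b$.** *This is the gain.* Since $(j\mapsto b_j)\in M$, we have $b:=b_i\in M'$. By (9), $b|_Y=0$ and $b(z)>0$.

**Step 4: $(x,y)$ is $M'$-inseparable.** *This is where gluing pays: a separating family in $M'$ can be spread out over $I$ and pulled back to $M$.* Suppose that some fragmented $S'=\sigma(i)\in M'$, $\sigma\in M$, has a member that separates $x$ and $y$. Put $S_j=\sigma(j)$ if $\sigma(j)$ is a fragmented family, and $S_j=\emptyset$ otherwise. Then $(S_j)_{j\in I}\in M$ is a system of fragmented families, and $S_i=S'$. The family $S^*$ of Lemma 6 is definable from objects in $M$, so $S^*\in M$. It is fragmented. By Lemma 6, applied to $z$, which has index $i$, and the other point of $\{x,y\}$, some member of $S^*$ separates $x$ and $y$. This contradicts the assumption that $(x,y)$ is $M$-inseparable.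

This proves Lemma 3, and with Section 6 the proofs of Theorems A and B are complete. $\blacksquare$

## 10. Equivalent conditions for images of compact lines

**Corollary.** For a Hausdorff continuous image $K$ of a compact line (equivalently, by Rudin's theorem, a monotonically normal compact space) the following are equivalent:

* (a) $K$ is RN;
* (b) $K$ is a continuous image of an RN compact space;
* (c) $K$ is fragmentable;
* (d) there are countably many fragmented families in $C(K,[0,1])$ whose union separates the points of $K$.

*Proof.* (a)⇒(b) is trivial. (b)⇒(c) holds because RN compact spaces are fragmentable and fragmentability passes to continuous images. For (c)⇒(d) let $\rho$ be a metric that fragments $K$, and take the model $M_0$ of Section 6. By (2) the countably many fragmented families in $M_0$ together separate the points of $K$. (d)⇒(a) is Lemma 2: the pseudometric $d$ given there is lsc, fragments $K$, and is a metric because the families separate points. $\square$
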